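# Quadratic relations and the ideal of a quiver Grassmannian

## 1. Three theorems on the relations $R(\pi,S,J)$

We work over $\mathbb C$. Let $Q$ be a Dynkin quiver with any orientation, vertex set $Q_0$ and arrow set $Q_1$. Let $P$ and $I$ be a projective and an injective representation of $Q$. Put $a=\dim P$, $b=\dim I$, $\mathbf d=a+b$, and let $\mathrm{Rep}_{\mathbf d}$ be the space of representations of dimension vector $\mathbf d$. For $M\in\mathrm{Rep}_{\mathbf d}$ the quiver Grassmannian is
$$\mathrm{Gr}_{\dim P}(M)=\{(U_i)_{i\in Q_0}:\ U_i\subset M_i,\ \dim U_i=a_i,\ M_\alpha(U_i)\subset U_j\ \text{for every arrow }\alpha:i\to j\}\subset\prod_{i}\mathbb P(\Lambda^{a_i}M_i).$$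
Write $[n]=\{1,\dots,n\}$, let $\Delta^{(i)}_J$, $J\in\binom{[d_i]}{a_i}$, be the Plücker coordinates, and let $\mathcal I(M)$ be the multi-homogeneous ideal of **all** polynomials in the $\Delta^{(i)}_J$ that vanish on $\mathrm{Gr}_{\dim P}(M)$.

Fix bases $v^{(i)}_k$, $k\in[d_i]$, of the $M_i$. For a path $\pi:i\to j$ let $M_\pi$ be the composed map (the identity for the path of length zero) and write $M_\pi(v_k^{(i)})=\sum_l m_{\pi,k,l}v_l^{(j)}$. Put $\epsilon(k,S)=\#\{k'\in S:k'\le k\}$. For $S\in\binom{[d_i]}{a_i-1}$ and $J\in\binom{[d_j]}{a_j+1}$ define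
$$R(\pi,S,J)=\sum_{k\in[d_i]\setminus S,\ l\in J}(-1)^{\epsilon(k,S)+\epsilon(l,J)}\,m_{\pi,k,l}\,\Delta^{(i)}_{S\cup k}\,\Delta^{(j)}_{J\setminus l}.\tag{1.1}$$
Let $X(M)\subset\prod_i\mathbb P(\Lambda^{a_i}M_i)$ be the closed subscheme defined by all $R(\pi,S,J)$. The assertion to be decided, from Stanislav Fedotov and Evgeny Feigin, "PrIncipal quiver Grassmannians: conjectures", arXiv:2512.09731 (2025), is:

$$\text{for any } M\in\mathrm{Rep}_{\mathbf d},\ \mathcal I(M)\text{ is generated by the } R(\pi,S,J),\ \text{all paths }\pi,\ \text{all } S,J.\tag{1.2}$$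

**Theorem A.** Assertion (1.2) is false. Let $Q$ be $E_6$ with vertices $c,p,q,q',r,r'$ and arrows $p\to c$, $q\to c$, $r\to c$, $q'\to q$, $r'\to r$. For the $P$, $I$, $M$, $G$ in (1.3)–(1.5) below, $G\in\mathcal I(M)$, but $G$ does not lie in the ideal generated by all $R(\pi,S,J)$. Moreover $G\prod_i(\Delta^{(i)}_{J_0(i)})^n$ is not in that ideal for any $n\ge0$, so that $X(M)$ is non-reduced.

**Theorem B.** Let $Q$ be any quiver of type $E_6$, $E_7$ or $E_8$, with any orientation. Then there are $P,I,M$ such that $X(M)$ is non-reduced; in particular $\mathcal I(M)$ is not generated by the $R(\pi,S,J)$.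

**Theorem C.** Let $Q$ be any Dynkin quiver, $P,I$ projective and injective, $M\in\mathrm{Rep}_{\mathbf d}$ arbitrary.

1. $X(M)$ and its reduction $\mathrm{Gr}_{\dim P}(M)$ have the same tangent space at every point. $X(M)$ is smooth at every smooth point of $\mathrm{Gr}_{\dim P}(M)$; in particular $X(M)$ is generically reduced.
2. If $\dim\mathrm{Gr}_{\dim P}(M)=\langle\dim P,\dim I\rangle$ (Euler form), then $X(M)$ is reduced. That is, the ideal generated by the $R(\pi,S,J)$ and $\mathcal I(M)$ define the same closed subscheme of $\prod_i\mathbb P(\Lambda^{a_i}M_i)$; equivalently, they have the same saturation with respect to the irrelevant ideal.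

The data of Theorem A are as follows. Let $P_i$, $I_i$ be the indecomposable projective and injective at $i$, and take
$$P=P_p\oplus P_q\oplus P_{q'}\oplus P_r\oplus P_{r'},\qquad I=I_c^{\oplus3}.\tag{1.3}$$
In the order $(c;p;q,q';r,r')$ we have $\dim P=(5;1;2,1;2,1)$, $\dim I=(3;3;3,3;3,3)$, $\mathbf d=(8;4;5,4;5,4)$. The representation $M$ has these bases and maps:

- $M_c$: $e,e',t_1,t_2,\lambda_1,\lambda_2,d_1,d_2$.
- $M_p$: $\tau_p,e_p,l_p,s_p$ with $\tau_p\mapsto t_1+t_2$, $e_p\mapsto e'-e$, $l_p\mapsto\lambda_1+\lambda_2$, $s_p\mapsto0$.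
- $M_q$: $\tau_{q,1},\tau_{q,2},e_q,l_q,s_q$ with $\tau_{q,k}\mapsto t_k$, $e_q\mapsto e'$, $l_q\mapsto\lambda_1$, $s_q\mapsto0$.
- $M_r$: $\tau_{r,1},\tau_{r,2},e_r,l_r,s_r$ with $\tau_{r,k}\mapsto t_k$, $e_r\mapsto e'+e$, $l_r\mapsto\lambda_2$, $s_r\mapsto0$.
- $M_{q'}$: $\tau_{q'},e_{q'},s_{q'},s'_{q'}$ with $\tau_{q'}\mapsto\tau_{q,2}$, $e_{q'}\mapsto e_q$, $s_{q'},s'_{q'}\mapsto0$.
- $M_{r'}$: $\tau_{r'},e_{r'},s_{r'},s'_{r'}$ with $\tau_{r'}\mapsto\tau_{r,1}$, $e_{r'}\mapsto e_r$, $s_{r'},s'_{r'}\mapsto0$.

Index the coordinates by basis vectors, and put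
$$J_0(c)=\{e,t_1,t_2,d_1,d_2\},\ J_0(p)=\{\tau_p\},\ J_0(q)=\{\tau_{q,1},\tau_{q,2}\},\ J_0(r)=\{\tau_{r,1},\tau_{r,2}\},\ J_0(q')=\{\tau_{q'}\},\ J_0(r')=\{\tau_{r'}\}.\tag{1.4}$$
With $K=\{\lambda_1,t_1,t_2,d_1,d_2\}$ and $J_1=\{e_r,\tau_{r,2}\}$,
$$G=\Delta^{(r)}_{J_1}\,\Delta^{(c)}_{K}\prod_{i\in Q_0}\Delta^{(i)}_{J_0(i)}.\tag{1.5}$$

Nothing is claimed here on whether (1.2) holds for all $P,I,M$ in types $A$ and $D$.

## 2. Reading the statements on lines in a plane

**Projectives and injectives.** $\dim(P_i)_j$ is the number of paths $i\to j$, and $\dim(I_i)_j$ is the number of paths $j\to i$. A Dynkin quiver is a tree, so these numbers are $0$ or $1$. We use that $\mathrm{Hom}(P_i,N)\cong N_i$, that $\dim\mathrm{Hom}(N,I_i)=\dim N_i$, and that $\mathrm{Ext}^1(P,-)=0=\mathrm{Ext}^1(-,I)$. Example: for $1\to2$ one has $P_1=I_2=(\mathbb C\xrightarrow{1}\mathbb C)$, $P_2=S_2$, $I_1=S_1$, the simple representations at $2$ and $1$.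

**Trivial paths.** If $\pi$ has length zero, only terms with $k=l\in J\setminus S$ survive in (1.1), and $R(\pi,S,J)$ is a usual Plücker relation $\sum_{l\in J\setminus S}\pm\Delta_{S\cup l}\Delta_{J\setminus l}$.

**The smallest case.** Take $Q=(1\xrightarrow{\alpha}2)$, $P=P_1$, $I=I_2$. Then $\mathbf d=(2,2)$, $a=(1,1)$, $M_\alpha$ is a $2\times2$ matrix, and $\mathrm{Gr}_{\dim P}(M)\subset\mathbb P^1\times\mathbb P^1$ consists of pairs of lines with $M_\alpha U_1\subset U_2$. Write $\Delta_k,\Delta'_l$ for the coordinates. The trivial-path relations are $-\Delta_1\Delta_2+\Delta_2\Delta_1=0$, so they vanish identically. The only other relation has $S=\emptyset$, $J=\{1,2\}$: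
$$R=\sum_{k}\left(-m_{k1}\Delta_k\Delta_2'+m_{k2}\Delta_k\Delta_1'\right).$$
If $M_\alpha=0$, then $R=0$ and $\mathrm{Gr}=\mathbb P^1\times\mathbb P^1$. If $M_\alpha$ has rank 2, $R$ is a nondegenerate bilinear form, hence an irreducible polynomial. If the rank is 1, choose bases with $v_1\mapsto v_1'$, $v_2\mapsto0$; then $R=-\Delta_1\Delta_2'$ and $\mathrm{Gr}$ is two projective lines crossing in a point. In every case $\mathcal I(M)=(R)$. For $R\ne0$, view a bihomogeneous $F$ vanishing on $\mathrm{Gr}$ as a function on $\mathbb C^2\times\mathbb C^2$. It vanishes on the part of the threefold $\{R=0\}$ where both vectors are nonzero. That part is dense, because the discarded sets $\{0\}\times\mathbb C^2$ and $\mathbb C^2\times\{0\}$ have dimension 2 and so contain no component of the threefold. Since $R$ is squarefree, $F\in(R)$. So (1.2) holds here.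

**Why longer paths are in the list.** Take $1\xrightarrow{\alpha}2\xrightarrow{\beta}3$, $P=P_1$, $I=I_3$, so $a=(1,1,1)$, $\mathbf d=(2,2,2)$, and let both maps of $M$ be identity matrices. Then $R(\beta\alpha,\emptyset,\{1,2\})=-\Delta^{(1)}_1\Delta^{(3)}_2+\Delta^{(1)}_2\Delta_1^{(3)}$ is nonzero of multidegree $(1,0,1)$. The relations for $\alpha$ and $\beta$ have multidegrees $(1,1,0)$ and $(0,1,1)$, and the trivial-path relations are zero. Hence every element of the ideal generated by arrows and trivial paths has positive degree in the middle variables, and the long relation is not in it. The ideal (1.2) does need long paths. We shall see in Proposition 2 that the scheme $X(M)$ does not.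

**Set, scheme, ideal.** A scheme is *reduced* if its local rings have no nonzero nilpotents, and *generically reduced* if it is reduced on a dense open subset. A generically reduced scheme may still be non-reduced: $\mathbb C[x,y]/(x^2,xy)$ is the line $x=0$ away from the origin, but $x$ is a nonzero nilpotent. The culprit is an *embedded component* at the origin, that is, an associated prime of the ring which is not minimal. The *saturation* of a multi-homogeneous ideal is the largest one defining the same subscheme of $\prod_i\mathbb P(\Lambda^{a_i}M_i)$. Assertion (1.2) is about ideals. To refute it, it suffices to refute reducedness of $X(M)$, as shown next.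

## 3. Lemma 1 and the equation $\delta(A)=AgA$

**Lemma 1.** Let $B$ be a commutative $\mathbb C$-algebra. Suppose $U_i\subset B\otimes M_i$ is spanned by the rows $u_1,\dots,u_{a_i}$ of an $a_i\times d_i$ matrix over $B$, for each $i$, and $M_\alpha(U_i)\subset U_j$ for all arrows $\alpha:i\to j$. Let $\Delta^{(i)}_J\in B$ be the maximal minors. Then all $R(\pi,S,J)$ vanish at these values.

*Proof.* Let $\pi:i\to j$. First we turn $S$ into a vector of $U_i$. For $k\notin S$, moving column $k$ to the front past the elements of $S$ smaller than $k$ and expanding along it gives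
$$(-1)^{\epsilon(k,S)}\Delta^{(i)}_{S\cup k}=\sum_{\rho}(-1)^{\rho+1}u_{\rho,k}D_\rho,$$
where $D_\rho$ is the minor with row $\rho$ omitted and columns $S$. For $k\in S$ the right side is a determinant with a repeated column, so it is $0$. Hence
$$w_S:=\sum_{k\notin S}(-1)^{\epsilon(k,S)}\Delta^{(i)}_{S\cup k}v^{(i)}_k=\sum_\rho(-1)^{\rho+1}D_\rho u_\rho\in U_i.\tag{3.1}$$
Next we turn $J$ into a linear form vanishing on $U_j$. For $w\in B\otimes M_j$ put
$$\omega_J(w)=\sum_{l\in J}(-1)^{\epsilon(l,J)}w_l\,\Delta^{(j)}_{J\setminus l}.\tag{3.2}$$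
Since $\epsilon(l,J)$ is the position of $l$ in $J$, expansion along the first row shows that $-\omega_J(w)$ is the determinant, on the columns $J$, of the matrix with rows $w,u_1,\dots,u_{a_j}$ (the rows spanning $U_j$). It vanishes for $w\in U_j$. Finally, (1.1) says $R(\pi,S,J)=\omega_J(M_\pi w_S)$, and $M_\pi w_S\in U_j$ by composing the arrows of $\pi$. $\square$

**Proposition 2.** (i) $X(M)$ is the closed subscheme of $\prod_i\mathrm{Gr}_{a_i}(M_i)$ on which the tautological subbundles satisfy $M_\alpha U_i\subset U_j$ for all arrows. Equivalently, it represents the functor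
$$B\mapsto\{(U_i): U_i\subset B\otimes M_i\text{ a direct summand of rank }a_i,\ M_\alpha U_i\subset U_j\}.$$
(ii) Let $U\in\mathrm{Gr}_{\dim P}(M)$, let $W_i$ be any vector space complement of $U_i$ in $M_i$, and write $M_\alpha=\begin{pmatrix}f_\alpha&g_\alpha\\0&h_\alpha\end{pmatrix}$ with respect to $U\oplus W$. The open subscheme of $X(M)$ of points transversal to $W$ is the set of $A\in\bigoplus_i\mathrm{Hom}(U_i,W_i)$ with equations
$$h_\alpha A_i-A_jf_\alpha-A_jg_\alpha A_i=0\qquad(\alpha:i\to j).\tag{3.3}$$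
(iii) If $\mathcal I(M)$ is generated by the $R(\pi,S,J)$, then $X(M)$ is reduced.

*Proof.* **Step 1: trivial paths give the Grassmannians, as schemes.** Work on the chart where some chosen $\Delta^{(i)}_{J_0(i)}$ are nonzero, normalised to $1$; such charts cover. Fix $i$ and drop it from the notation. Let $y_{kl}$ ($k\in J_0$, $l\notin J_0$) be the coordinate $\Delta_{(J_0\setminus k)\cup l}$ with the sign that makes it the corresponding minor of the matrix with rows $u_k=v_k+\sum_ly_{kl}v_l$. Let $\mathcal J$ be the ideal of the trivial-path relations on the chart. If $\#(K\cap J_0)\le a_i-2$, choose $l\in K\setminus J_0$ and use the relation with $S=K\setminus l$, $J=J_0\cup l$: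
$$\pm\Delta_K\cdot1+\sum_{k\in J_0\setminus S}\pm\Delta_{S\cup k}\,\Delta_{(J_0\setminus k)\cup l}=0.$$
The sets $S\cup k$ meet $J_0$ in one more element than $K$ does, so by induction every $\Delta_K$ is, modulo $\mathcal J$, a polynomial in the $y_{kl}$. Thus $\mathbb C[y]\to\mathbb C[\Delta]/\mathcal J$ is onto. Sending $\Delta_K$ to the minors of the matrix $(u_k)$ kills $\mathcal J$ by Lemma 1 (with $B=\mathbb C[y]$), so it gives a map $\mathbb C[\Delta]/\mathcal J\to\mathbb C[y]$, and the composite $\mathbb C[y]\to\mathbb C[y]$ is the identity. So both maps are isomorphisms, and the chart of the scheme is the affine space of matrices $(y_{kl})$, the standard chart of the Grassmannian.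

**Step 2: arrows give the incidence conditions.** Take $\alpha:i\to j$, $k\in J_0(i)$, $l\notin J_0(j)$, $S=J_0(i)\setminus k$, $J=J_0(j)\cup l$. By (3.1), $w_S$ lies in $U_i$ and its only nonzero coordinate in $J_0(i)$ is $\pm1$ at $k$, so $w_S=\pm u_k$. By (3.2), $\omega_J(w)$ is, up to sign, a determinant in which the rows $u_{k'}$ form an identity matrix on the columns $J_0(j)$. Subtracting multiples of these rows from $w$ shows $\omega_J(w)=\pm\left(w_l-\sum_{k'\in J_0(j)}w_{k'}y_{k'l}\right)$, the $l$-component of the projection of $w$ along $U_j$ to the coordinate complement. So these $R(\alpha,S,J)=\omega_J(M_\alpha w_S)$ are, up to sign, exactly the entries of the condition $M_\alpha U_i\subset U_j$. Conversely, once these entries vanish, all $R(\pi,S,J)$ vanish by Lemma 1. This proves (i), and shows in particular that $X(M)$ does not depend on the bases.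

**Step 3: the equations in an adapted chart.** On the chart of points transversal to $W$, $U_i$ is replaced by the graph $\{n+A_in\}$. For $n\in U_i$,
$$M_\alpha(n+A_in)=(f_\alpha n+g_\alpha A_in)+h_\alpha A_in,$$
and this lies in the graph of $A_j$ iff $h_\alpha A_in=A_j(f_\alpha n+g_\alpha A_in)$. This is (3.3).

**Step 4: generation implies reducedness.** Let $\phi$ be a function on the chart $\Delta^{(i)}_{J_0(i)}\ne0$ that vanishes on $\mathrm{Gr}_{\dim P}(M)$ there. Homogenise it and multiply by $\prod_i\Delta^{(i)}_{J_0(i)}$; the result vanishes on all of $\mathrm{Gr}_{\dim P}(M)$, so it is in $\mathcal I(M)$. Thus the dehomogenised $\mathcal I(M)$ is the ideal of all functions vanishing on $\mathrm{Gr}\cap$ chart, and this is radical. If the $R$'s generate $\mathcal I(M)$, this ideal also defines $X(M)$ on the chart. $\square$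

**The Ext complex.** For representations $N,L$ with maps $f_\alpha$, $h_\alpha$, let
$$\delta:\bigoplus_i\mathrm{Hom}(N_i,L_i)\to\bigoplus_{\alpha:i\to j}\mathrm{Hom}(N_i,L_j),\qquad\delta(A)_\alpha=h_\alpha A_i-A_jf_\alpha.\tag{3.4}$$
It is a textbook fact that $\ker\delta=\mathrm{Hom}(N,L)$ and $\mathrm{coker}\,\delta=\mathrm{Ext}^1(N,L)$, naturally in $N$ and $L$. Hence, with the Euler form $\langle a,b\rangle=\sum_ia_ib_i-\sum_{\alpha:i\to j}a_ib_j$, one has $\langle\dim N,\dim L\rangle=\dim\mathrm{Hom}(N,L)-\dim\mathrm{Ext}^1(N,L)$. If $g=(g_\alpha)$ represents $\xi\in\mathrm{Ext}^1(L^1,N^2)$ and $X:N^1\to L^1$, $Y:N^2\to L^2$ are morphisms, then $(Y_jg_\alpha X_i)_\alpha$ represents the product $Y\xi X\in\mathrm{Ext}^1(N^1,L^2)$, because $\delta(A)X=\delta(AX)$ and $Y\delta(A)=\delta(YA)$ for morphisms $X,Y$.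

Now put $N=U$ and $L=M/U$, identified with $W$. Equation (3.3) reads
$$\delta(A)=AgA,\qquad (AgA)_\alpha=A_jg_\alpha A_i,\tag{3.5}$$
and its linear part at $A=0$ shows that the tangent space of $X(M)$ at $U$ is $\mathrm{Hom}(N,L)$.

**Example.** In the rank 1 case of Section 2 take $U=(\langle v_2\rangle,\langle v_1'\rangle)$, $W=(\langle v_1\rangle,\langle v_2'\rangle)$. Then $f=0$, $h=0$, $g=1$, and (3.5) is $A_2A_1=0$: the crossing of the two lines. Here $N=L=S_1\oplus S_2$, $A_1\in\mathrm{Hom}(S_1,S_1)$, $A_2\in\mathrm{Hom}(S_2,S_2)$, and the equation lives in $\mathrm{Ext}^1(S_1,S_2)\cong\mathbb C$.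

## 4. Tangent spaces, expected dimension, and the proof of Theorem C

A sensible first attempt at (1.2), at least for schemes, is to show that $X(M)$ is reduced: check that it is generically reduced, and use a dimension count to exclude embedded components. We carry this out and see how far it goes.

We recall some textbook facts on representations of $Q$. Each non-projective indecomposable $X$ has an Auslander–Reiten sequence $0\to\tau X\to E\to X\to0$, with $\tau X$ indecomposable, such that for each indecomposable summand $E'$ of $E$ the induced maps $\tau X\to E'\to X$ are nonzero non-isomorphisms. One has $\mathrm{Ext}^1(X,Y)\cong D\,\mathrm{Hom}(Y,\tau X)$, with $D$ the dual space. Dynkin quivers are representation-directed (Ringel): there is no cycle of nonzero non-isomorphisms between indecomposables. For $1\to2$ the sequence is $0\to S_2\to P_1\to S_1\to0$, so $\tau S_1=S_2$, and nonzero non-isomorphisms between indecomposables occur only along $S_2\to P_1\to S_1$.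

*Proof of Theorem C.* **Step 1: between indecomposables, $\mathrm{Hom}$ and $\mathrm{Ext}^1$ do not both survive.** This is what removes obstructions one block at a time. Let $U\in\mathrm{Gr}_{\dim P}(M)$, $N=U=\bigoplus_kN^k$, $L=M/U=\bigoplus_lL^l$ with indecomposable summands. Suppose $\mathrm{Hom}(N^k,L^l)\ne0$. We claim $\mathrm{Ext}^1(N^k,L^l)=0$. Otherwise $N^k$ is not projective and $\mathrm{Hom}(L^l,\tau N^k)\ne0$, so we get a cycle of nonzero maps
$$N^k\to L^l\to\tau N^k\to E'\to N^k$$
with $E'$ a summand of the middle term of the Auslander–Reiten sequence. The last two maps are non-isomorphisms. Deleting whichever of the first two are isomorphisms leaves a cycle of nonzero non-isomorphisms, which is impossible.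

**Step 2: each block of tangent vectors is tangent to the reduced scheme.** Fix $k,l$ with $\mathrm{Hom}(N^k,L^l)\ne0$, let $\pi_k:N\to N^k$ be the projection and $\iota_l:L^l\to L$ the inclusion; both are morphisms. Intersect the chart (3.5) with the linear space of $A=\iota_lA'\pi_k$, $A'\in\bigoplus_i\mathrm{Hom}((N^k)_i,(L^l)_i)$. Then $\delta(A)=\iota_l\delta(A')\pi_k$ and $AgA=\iota_lA'(\pi_kg\iota_l)A'\pi_k$, so the intersection is the closed subscheme
$$\delta(A')=A'(\pi_kg\iota_l)A'.$$
The differential of its equations at $0$ is $\delta$, which is onto because $\mathrm{Ext}^1(N^k,L^l)=0$. So it is smooth at $0$ with tangent space $\mathrm{Hom}(N^k,L^l)$. Hence it is smooth and so reduced in a neighbourhood of $0$, and there it is contained in $X(M)_{\mathrm{red}}=\mathrm{Gr}_{\dim P}(M)$. Therefore $T_U\mathrm{Gr}_{\dim P}(M)\supseteq\mathrm{Hom}(N^k,L^l)$.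

**Step 3: part 1.** The tangent space $T_U\mathrm{Gr}_{\dim P}(M)$ is a linear subspace of $T_UX(M)=\bigoplus_{k,l}\mathrm{Hom}(N^k,L^l)$ and contains every summand. So the two are equal. If $U$ is a smooth point of $\mathrm{Gr}_{\dim P}(M)$, then
$$\dim T_UX(M)=\dim T_U\mathrm{Gr}_{\dim P}(M)=\dim_U\mathrm{Gr}_{\dim P}(M)=\dim_UX(M),$$
so $X(M)$ is smooth at $U$. Smooth points are dense in the reduced scheme $\mathrm{Gr}_{\dim P}(M)$, so $X(M)$ is generically reduced.

**Step 4: part 2, by counting equations.** In a chart, (3.3) consists of $\sum_{\alpha:i\to j}a_ib_j$ equations in $\sum_ia_ib_i$ variables. So every component of $X(M)$ has dimension at least $\langle a,b\rangle$. If $\dim\mathrm{Gr}_{\dim P}(M)=\langle a,b\rangle$, each chart is a complete intersection, hence Cohen–Macaulay, hence has no embedded primes. Let $\mathfrak n$ be the nilradical of its ring. The associated primes of $\mathfrak n$ are among those of the ring, which are all minimal. At the minimal primes $\mathfrak n$ localises to $0$ by part 1. So $\mathfrak n=0$,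 and $X(M)$ is reduced. Then $X(M)=\mathrm{Gr}_{\dim P}(M)$ as schemes. Two multi-homogeneous ideals define the same closed subscheme iff they have the same saturation, which is the last sentence of the theorem. $\square$

**Where the attempt stops.** If $\dim\mathrm{Gr}_{\dim P}(M)>\langle a,b\rangle$, Step 4 gives nothing, since the equations (3.3) are too many for their zero set and embedded components are not excluded. By part 1, these are the only way reducedness can fail. Nor can one find a failure to first order: the cotangent spaces of $X(M)$ and $\mathrm{Gr}_{\dim P}(M)$ agree at every point, so every nilpotent germ lies in the square of the maximal ideal. In $\mathbb C[x,y]/(x^2,xy)$ the nilpotent $x$ is linear, so that kind of embedded point never occurs here. We need a quadratic nilpotent.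

## 5. Three equations where four products must vanish

Consider in $\mathbb C^4$ the equations $x_1y_1=x_2y_2=x_1y_2+x_2y_1=0$. They say that the rank-at-most-one tensor $X\otimes Y$ is a multiple of $e_1\otimes f_2-e_2\otimes f_1$, a tensor of rank 2. So $X\otimes Y=0$, and the zero set is the union of the planes $X=0$ and $Y=0$. On this union all four products $x_iy_j$ vanish, but only three equations were imposed. The fourth product is the nilpotent. At the origin the tangent spaces of the scheme and of the union are both $\mathbb C^4$, in accordance with Theorem C.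

**Lemma 3.** Let $\Lambda$ be a commutative local ring with residue field $\mathbb C$, and let $\Psi:\Lambda^2\otimes\Lambda^2\to\Lambda^3$ be $\Lambda$-linear. Assume that its reduction $\Psi_0:\mathbb C^2\otimes\mathbb C^2\to\mathbb C^3$ is onto with kernel spanned by $T_0=\sum(T_0)_{ij}e_i\otimes f_j$, where the matrix $T_0$ is invertible. Put $X=x_1e_1+x_2e_2$, $Y=y_1f_1+y_2f_2$, and let $\mathfrak a\subset\Lambda[[x_1,x_2,y_1,y_2]]$ be generated by the three components of $\Psi(X\otimes Y)$. Then $\Lambda[[x_1,x_2,y_1,y_2]]/\mathfrak a$ is not reduced.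

*Proof.* By Nakayama $\Psi$ is onto. It splits, so its kernel is free of rank one, spanned by some $T$ that reduces to a nonzero multiple of $T_0$. Then $\det T$ is a unit. Changing the bases of the two copies of $\Lambda^2$ (hence the coordinates $x$ and $y$, linearly over $\Lambda$) replaces $T$ by $\gamma T\gamma'^{t}$ with $\gamma,\gamma'$ arbitrary invertible matrices. So we may assume $T=e_1\otimes f_2-e_2\otimes f_1$. Since $\Psi$ identifies $\Lambda^4/\Lambda T$ with $\Lambda^3$, its components generate the module of all linear forms killing $T$. That module is spanned by the coordinate forms $z_{11}$, $z_{22}$, $z_{12}+z_{21}$. Evaluating at $X\otimes Y$,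
$$\mathfrak a=(x_1y_1,\ x_2y_2,\ x_1y_2+x_2y_1).$$
The part of bidegree $(1,1)$ in $(x,y)$ of any element of $\mathfrak a$ is a $\Lambda$-combination of these three generators, so $x_1y_2\notin\mathfrak a$. But $(x_1y_2)^2\equiv-(x_1y_2)(x_2y_1)=-(x_1y_1)(x_2y_2)\equiv0$ modulo $\mathfrak a$. $\square$

Invertibility matters. Over $\Lambda=\mathbb C$, if the kernel of $\Psi_0$ were spanned by $e_1\otimes f_1$, the ideal would be $(x_1y_2,x_2y_1,x_2y_2)$, which is generated by squarefree monomials and so is radical.

**Finding this inside (3.5).** Suppose $N=N^1\oplus N^2\oplus N^3$, $L=L^1\oplus L^2\oplus L^3$, and $g$ has a single nonzero block $L^1\to N^2$, representing $\xi\in\mathrm{Ext}^1(L^1,N^2)$. Write $A_{bd}:N^b\to L^d$. Then (3.5) reads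
$$\delta(A_{bd})=A_{2d}\,g\,A_{b1}.\tag{5.1}$$
For $X\in\mathrm{Hom}(N^1,L^1)$ and $Y\in\mathrm{Hom}(N^2,L^2)$, block $(1,2)$ is obstructed to second order by $Y\xi X\in\mathrm{Ext}^1(N^1,L^2)$. The shape of Lemma 3 asks for two 2-dimensional $\mathrm{Hom}$ spaces and a 3-dimensional $\mathrm{Ext}^1$.

The data (1.3) have this shape. At the point $U_i=\langle J_0(i)\rangle$, the vectors $t_k$ and $\tau_\bullet$ span a summand $N^1$ of dimension $(2;1;2,1;2,1)$, and $N^2=\langle e\rangle=P_c$. In the quotient, $e'$ and the $e_\bullet$ span $L^1=I_c$, and $\lambda_1,\lambda_2,l_p,l_q,l_r$ span $L^2$ of dimension $(2;1;1,0;1,0)$. Moreover $g$ is the block $L^1\to N^2$ with $e_p\mapsto-e$, $e_r\mapsto e$, $e_q\mapsto0$. Then $\dim\mathrm{Hom}(N^1,I_c)=\dim N^1_c=2$, $\dim\mathrm{Hom}(P_c,L^2)=\dim L^2_c=2$, and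
$$\langle\dim N^1,\dim L^2\rangle=(4+1+2+2)-(2+4+4+1+1)=-3.$$

## 6. The explicit representation of $E_6$: proof of Theorem A

**Step 1: $G$ vanishes on $\mathrm{Gr}_{\dim P}(M)$.** We show that the function which $G$ defines on a chart vanishes at every point. Where some $\Delta^{(i)}_{J_0(i)}=0$ there is nothing to prove. Elsewhere the $U_i$ have unique bases of the form

- $U_c$: $\hat e=e+\zeta e'+Y_1\lambda_1+Y_2\lambda_2$; $\ \hat t_k=t_k+x_ke'+z_{k1}\lambda_1+z_{k2}\lambda_2$ for $k=1,2$; $\ \hat d_k=d_k+$ a combination of $e',\lambda_1,\lambda_2$;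
- $U_p$: $\tau_p+x_pe_p+\mu_pl_p+\nu_ps_p$;
- $U_q$: $\tau_{q,k}+x_{q,k}e_q+\mu_{q,k}l_q+\nu_{q,k}s_q$ for $k=1,2$;
- $U_r$: $\tau_{r,k}+\psi_ke_r+\mu_{r,k}l_r+\nu_{r,k}s_r$ for $k=1,2$;
- $U_{q'}$: $\tau_{q'}+x_{q'}e_{q'}+\cdots$, and $U_{r'}$: $\tau_{r'}+x_{r'}e_{r'}+\cdots$, where dots are combinations of the $s,s'$.

On the columns $J_1=\{e_r,\tau_{r,2}\}$ the rows of $U_r$ are $(\psi_1,0)$ and $(\psi_2,1)$, so $\Delta^{(r)}_{J_1}/\Delta^{(r)}_{J_0(r)}=\pm\psi_1$. On the columns $K$ the row $\hat e$ is $Y_1$ at $\lambda_1$ and $0$ elsewhere, and the other rows form an identity matrix on $t_1,t_2,d_1,d_2$, so $\Delta^{(c)}_K/\Delta^{(c)}_{J_0(c)}=\pm Y_1$. We must prove $\psi_1Y_1=0$.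

In each incidence condition, the image vector must be the combination of the basis above which has the same $J_0$-coordinates.

*Arrow $q'\to q$.* The image is $\tau_{q,2}+x_{q'}e_q$, so it equals the second basis vector of $U_q$, and $\mu_{q,2}=0$.

*Arrow $r'\to r$.* The image is $\tau_{r,1}+x_{r'}e_r$, so $\mu_{r,1}=0$.

*Arrow $q\to c$.* The images $t_k+x_{q,k}e'+\mu_{q,k}\lambda_1$ must equal $\hat t_k$. So $z_{k1}=\mu_{q,k}$ and $z_{k2}=0$. With $m:=\mu_{q,1}$ we get $z_{11}=m$ and $z_{21}=z_{12}=z_{22}=0$.

*Arrow $r\to c$.* The images $t_k+\psi_k(e'+e)+\mu_{r,k}\lambda_2$ must equal $\hat t_k+\psi_k\hat e$. Comparing $e'$, $\lambda_1$, $\lambda_2$: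
$$\psi_k=x_k+\zeta\psi_k,\qquad 0=z_{k1}+\psi_kY_1,\qquad \mu_{r,k}=\psi_kY_2.$$
Since $z_{21}=0$ and $\mu_{r,1}=0$, this gives
$$m=-\psi_1Y_1,\qquad\psi_2Y_1=0,\qquad\psi_1Y_2=0,\qquad x_k=(1-\zeta)\psi_k.\tag{6.1}$$

*Arrow $p\to c$.* The image $t_1+t_2+x_p(e'-e)+\mu_p(\lambda_1+\lambda_2)$ must equal $\hat t_1+\hat t_2-x_p\hat e$. Comparing $e'$, $\lambda_1$, $\lambda_2$:
$$x_p=x_1+x_2-\zeta x_p,\qquad\mu_p=m-x_pY_1,\qquad\mu_p=-x_pY_2.$$
Together with (6.1),
$$(1+\zeta)x_p=(1-\zeta)(\psi_1+\psi_2),\qquad-\psi_1Y_1=x_p(Y_1-Y_2).\tag{6.2}$$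

Suppose $\psi_1Y_1\ne0$ at some point. By (6.1), $Y_2=0$ and $\psi_2=0$. The second part of (6.2) becomes $-\psi_1Y_1=x_pY_1$, so $x_p=-\psi_1$. The first part becomes $-(1+\zeta)\psi_1=(1-\zeta)\psi_1$, that is, $-1=1$, a contradiction. So $\psi_1Y_1=0$, and $G\in\mathcal I(M)$.

This argument divided by $\psi_1$ and $Y_1$, which a point allows but a ring with nilpotents does not. At $\zeta=0$ we have $x_p=\psi_1+\psi_2$, and (6.1)–(6.2) reduce to the three equations $\psi_1Y_2=0$, $\psi_2Y_1=0$, $2\psi_1Y_1=\psi_2Y_2$ for four products. The tensor they allow is $\begin{pmatrix}1&0\\0&2\end{pmatrix}$, which is invertible. This tells us which ring to use.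

**Step 2: a point of $X(M)$ over a non-reduced ring at which $G\neq0$.** Let
$$B=\mathbb C[\psi_1,\psi_2,Y_1,Y_2]/(\psi_1Y_2,\ \psi_2Y_1,\ 2\psi_1Y_1-\psi_2Y_2).$$
The ideal is homogeneous and its degree-2 part is spanned by the three generators, so $\psi_1Y_1\ne0$ in $B$. Define over $B$:

- $U_c=\langle\hat e=e+Y_1\lambda_1+Y_2\lambda_2,\ \hat t_1=t_1+\psi_1e'-\psi_1Y_1\lambda_1,\ \hat t_2=t_2+\psi_2e',\ d_1,\ d_2\rangle$;
- $U_q=\langle\tau_{q,1}+\psi_1e_q-\psi_1Y_1l_q,\ \tau_{q,2}+\psi_2e_q\rangle$ and $U_{q'}=\langle\tau_{q'}+\psi_2e_{q'}\rangle$;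
- $U_r=\langle\tau_{r,1}+\psi_1e_r,\ \tau_{r,2}+\psi_2e_r+\psi_2Y_2l_r\rangle$ and $U_{r'}=\langle\tau_{r'}+\psi_1e_{r'}\rangle$;
- $U_p=\langle\tau_p+(\psi_1+\psi_2)e_p-\psi_2Y_2l_p\rangle$.

We check stability under the five arrows. The generator of $U_{q'}$ maps to the second generator of $U_q$, that of $U_{r'}$ to the first generator of $U_r$, and the generators of $U_q$ map to $\hat t_1$ and $\hat t_2$. The generators of $U_r$ map to
$$t_1+\psi_1e'+\psi_1e=\hat t_1+\psi_1\hat e\quad(\text{using }\psi_1Y_2=0),$$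
$$t_2+\psi_2e'+\psi_2e+\psi_2Y_2\lambda_2=\hat t_2+\psi_2\hat e\quad(\text{using }\psi_2Y_1=0).$$
For $U_p$, using $\psi_2Y_1=\psi_1Y_2=0$,
$$\hat t_1+\hat t_2-(\psi_1+\psi_2)\hat e=t_1+t_2+(\psi_1+\psi_2)(e'-e)-2\psi_1Y_1\lambda_1-\psi_2Y_2\lambda_2.$$
Since $2\psi_1Y_1=\psi_2Y_2$, the last two terms are $-\psi_2Y_2(\lambda_1+\lambda_2)$, and the right side is the image of the generator of $U_p$.

**Step 3: conclusion.** Sending each $\Delta^{(i)}_J$ to the corresponding maximal minor defines a ring homomorphism $\mathrm{ev}:\mathbb C[\Delta^{(i)}_J]\to B$. By Lemma 1 it kills all $R(\pi,S,J)$, trivial paths included, hence the ideal they generate. As in Step 1, $\mathrm{ev}(\Delta^{(i)}_{J_0(i)})=\pm1$, $\mathrm{ev}(\Delta^{(r)}_{J_1})=\pm\psi_1$ and $\mathrm{ev}(\Delta^{(c)}_K)=\pm Y_1$. So for every $n\ge0$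
$$\mathrm{ev}\Big(G\prod_i(\Delta^{(i)}_{J_0(i)})^n\Big)=\pm\psi_1Y_1\ne0,$$
and $G\prod_i(\Delta^{(i)}_{J_0(i)})^n$ is not in the ideal. On the chart $\Delta^{(i)}_{J_0(i)}\neq0$ the polynomial $G$ therefore gives a function that is nonzero on $X(M)$ but vanishes on $\mathrm{Gr}_{\dim P}(M)=X(M)_{\mathrm{red}}$, so it is a nonzero nilpotent and $X(M)$ is non-reduced. This proves Theorem A. $\blacksquare$

**Remark.** Here $\langle\dim P,\dim I\rangle=3\cdot12-3\cdot7=15$. Since $X(M)$ is nonempty and non-reduced, Theorem C(2) and the bound in Step 4 of its proof show $\dim\mathrm{Gr}_{\dim P}(M)>15$.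

## 7. Products along the branch vertex of $\mathbb ZE_6$

For other orientations we need the modules $N^1,N^2,L^1,L^2$ of Section 5 and the product map $(X,Y)\mapsto Y\xi X$ without choosing matrices. In this section $Q^0$ is any quiver of type $E_6$, with branch vertex $c$. Put
$$N^1=\tau I_c,\quad N^2=P_c,\quad L^1=I_c,\quad L^2=\tau^{-1}P_c.\tag{7.1}$$

**Step 1: $I_c$ is not projective and $P_c$ is not injective.** This makes $\tau I_c$ and $\tau^{-1}P_c$ nonzero indecomposable modules. Suppose $I_c=P_i$. Then there is a path $i\to c$. A neighbour $n$ of $c$ with an arrow $c\to n$ would lie in the support of $P_i$, but there is no path $n\to c$, so it is not in the support of $I_c$. Hence all three neighbours have arrows into $c$, and all three lie in the support of $I_c=P_i$. Now $i$ has paths to neighbours in at least two branches not containing $i$, and such a path ends with an arrow out of $c$, a contradiction. The claim on $P_c$ is dual.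

**Facts on the derived category.** Indecomposables of $D^b(\mathbb CQ^0)$ are the shifts $X[n]$ of indecomposable modules, and $\mathrm{Hom}(X,Y[1])=\mathrm{Ext}^1(X,Y)$ for modules, composition giving the products of Section 3. There is an autoequivalence $\tau$, commuting with $[1]$, that is the Auslander–Reiten translation on non-projective indecomposable modules and satisfies $\tau(P_i[1])=I_i$. For a diagram $\Gamma$ with a chosen orientation, $\mathbb Z\Gamma$ has vertices $x_t$ ($x\in\Gamma$, $t\in\mathbb Z$), and each oriented edge $x\to y$ gives arrows $x_t\to y_t$ and $y_t\to x_{t+1}$; the translation is $x_{t+1}\mapsto x_t$. In the *mesh category* of $\mathbb Z\Gamma$ the morphisms are combinations of paths modulo the mesh relations: for each $x_t$, the sum of all paths $x_t\to y\to x_{t+1}$ of length two is $0$. By Happel (*Triangulated Categories in the Representation Theory of Finite Dimensional Algebras*, I.5), the category of indecomposables of $D^b(\mathbb CQ^0)$ is equivalent to the mesh category of $\mathbb ZE_6$,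 with $\tau$ the translation and $P_i$ in the $\tau$-orbit of the vertex $i$.

*Example.* $\mathbb ZA_2$ is a single line $\cdots\to1_t\to2_t\to1_{t+1}\to\cdots$ and the meshes say that two consecutive arrows compose to $0$. For $1\to2$ this is the line $\cdots\to S_2\to P_1\to S_1\to S_2[1]\to\cdots$, and the arrow $S_1\to S_2[1]$ is the class of $0\to S_2\to P_1\to S_1\to 0$.

**Step 2: placing the four modules.** Give $E_6$ the vertices $c,p,q,q',r,r'$ and use the arrows
$$c_t\to p_t,q_t,r_t;\quad q'_t\to q_t;\quad r'_t\to r_t;\quad p_t,q_t,r_t\to c_{t+1};\quad q_t\to q'_{t+1};\quad r_t\to r'_{t+1}.$$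
The shift $[1]$ commutes with $\tau$ and permutes the $\tau$-orbits by a diagram automorphism, which fixes the branch vertex. So $P_c[1]$ is in the orbit of $c$, and after renumbering $P_c[1]=c_2$. Then $I_c=\tau(P_c[1])=c_1$, $\tau I_c=c_0$ and $(\tau^{-1}P_c)[1]=c_3$:
$$N^1=c_0,\quad L^1=c_1,\quad N^2[1]=c_2,\quad L^2[1]=c_3.\tag{7.2}$$

**Lemma 4.** Let $R=\mathbb C\langle a,b,d\rangle/(a+b+d,\ a^2,\ b^3,\ d^3)$, graded by word length. Then $\mathrm{Hom}(c_s,c_{s+n})\cong R_n$ compatibly with composition, where $a,b,d$ are the paths $c_t\to c_{t+1}$ through $p,q,r$, and words are read in order of traversal.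

*Proof.* *The relations hold.* The mesh at $c$ is $a+b+d=0$. The mesh $p\to c\to p$ is zero, so $a^2=0$. The mesh at $q$ says $(q\to c\to q)=-(q\to q'\to q)$. The word $b^3$ contains $(q\to c\to q)$ twice in a row; replacing both gives a path containing $q'\to q\to q'$, which is zero by the mesh at $q'$. So $b^3=0$, and likewise $d^3=0$. Hence $R_n\to\mathrm{Hom}(c_s,c_{s+n})$ is defined.

*An inverse.* Cut a path between $c$'s into excursions from $c$ to $c$. From $q$ one can go only to $c$ or $q'$, and from $q'$ only to $q$, so the excursions towards $q$ are $c\to q(\to q'\to q)^m\to c$, $m\ge0$. Send this one to $(-1)^mb^{m+1}$, do the same towards $r$ with $d$, send $c\to p\to c$ to $a$, and send a path to the product of its excursions. We check that every mesh relation, with any paths before and after it so that the whole runs between $c$'s, goes to $0$: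

- at $c$: the sum is $a+b+d=0$, times words on both sides;
- at $p$: the relation $p\to c\to p$ is preceded by $c\to p$ and followed by $p\to c$, giving $a\cdot a=0$;
- at $q$: if it is preceded by $c\to q(\to q'\to q)^m$ and followed by $(q\to q')(\to q\to q')\cdots\to q\to c$ with $n$ returns to $q$, i.e. $q(\to q'\to q)^n\to c$, we get $(-1)^mb^{m+1}(-1)^nb^{n+1}+(-1)^{m+n+1}b^{m+n+2}=0$;
- at $q'$: the excursion containing $q'\to q\to q'$ has $m\ge2$, and $b^{m+1}=0$;
- at $r$, $r'$: the same with $d$.

So we have a map $\mathrm{Hom}(c_s,c_{s+n})\to R_n$. The composite $R_n\to\mathrm{Hom}(c_s,c_{s+n})\to R_n$ fixes words, so it is the identity. The map $R_n\to\mathrm{Hom}(c_s,c_{s+n})$ is onto, since by the meshes at $q$ and $r$ every excursion equals $\pm$ a power of $b$ or $d$, or is $a$. So the two maps are mutually inverse. $\square$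

**Step 3: the product map.** Eliminating $d=-(a+b)$ gives $R=\mathbb C\langle a,b\rangle/(a^2,b^3,(a+b)^3)$. So $R_1=\langle a,b\rangle$. In degree 3, the relation $a^2$ kills $aaa,aab,baa$, and $b^3$ kills $bbb$; then $(a+b)^3$ becomes $aba+abb+bab+bba$. Hence
$$R_3=\langle aba,abb,bab,bba\rangle/(aba+abb+bab+bba),\qquad\dim R_3=3.\tag{7.3}$$
By (7.2), $\mathrm{Hom}(N^1,L^1)$, $\mathrm{Ext}^1(L^1,N^2)$ and $\mathrm{Hom}(N^2,L^2)$ are all $R_1$, and $\mathrm{Ext}^1(N^1,L^2)=R_3$. Fix $\xi=\eta a+\theta b\in\mathrm{Ext}^1(L^1,N^2)$ with $\eta\theta(\eta-\theta)\neq0$. For $X=x_1a+x_2b$ and $Y=y_1a+y_2b$ the product $Y\xi X$ is the word product $(x_1a+x_2b)(\eta a+\theta b)(y_1a+y_2b)$ in order of traversal: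
$$Y\xi X=\theta x_1y_1\,aba+\theta x_1y_2\,abb+\eta x_2y_2\,bab+\theta x_2y_1\,bba\in R_3.\tag{7.4}$$
The four coefficients of the words are nonzero multiples of the four products $x_iy_j$, so the induced map $\Psi_0:\mathbb C^2\otimes\mathbb C^2\to R_3$ is onto. Its kernel consists of the tensors for which all four words get the same coefficient, so it is spanned by
$$T_0=\begin{pmatrix}1/\theta&1/\theta\\1/\theta&1/\eta\end{pmatrix},\qquad\det T_0=\frac{\theta-\eta}{\eta\theta^2}\ne0.\tag{7.5}$$

## 8. Non-reduced points for every orientation: proof of Theorem B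

Let $Q$ be of type $E_6,E_7$ or $E_8$, let $Q^0\subset Q$ be the full subquiver of type $E_6$ and $c$ its branch vertex. Extend $Q^0$-representations by zero to $Q$. This does not change $\mathrm{Hom}$ or $\mathrm{Ext}^1$, since in (3.4) only vertices of $Q^0$ and arrows between them contribute. Take $N^1,N^2,L^1,L^2$ from (7.1) and $\xi$ from Section 7, all formed over $Q^0$.

**Step 1: construct $P,I,M$.** We correct dimension vectors without adding obstructions. The vectors $\dim P_i$ form a $\mathbb Z$-basis of $\mathbb Z^{Q_0}$, and so do the $\dim I_i$. Write $\dim(N^1\oplus N^2)=\sum n_i\dim P_i$ with $n_i\in\mathbb Z$ and let $N^3=\bigoplus_{n_i<0}P_i^{-n_i}$, a projective representation of $Q$. Then $N=N^1\oplus N^2\oplus N^3$ has $\dim N=\dim P$ with $P=\bigoplus_{n_i>0}P_i^{n_i}$. In the same way choose an injective $L^3$ of $Q$ so that $L=L^1\oplus L^2\oplus L^3$ has $\dim L=\dim I$ with $I$ injective. Let $M=N\oplus L$ as graded vector space with $M_\alpha=\begin{pmatrix}f_\alpha&g_\alpha\\0&h_\alpha\end{pmatrix}$,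 where $f,h$ are the maps of $N,L$, and $g$ has only the block $L^1\to N^2$, representing $\xi$. Then $M\in\mathrm{Rep}_{\mathbf d}$, and $N\subset M$ is a point of $\mathrm{Gr}_{\dim P}(M)$. Near it $X(M)$ is given by (5.1).

**Step 2: only block $(1,2)$ is obstructed.** For $(b,d)\ne(1,2)$ we have $\mathrm{Ext}^1(N^b,L^d)=0$. Indeed $N^3$ is projective over $Q$ and $L^3$ injective over $Q$, which covers $b=3$ and $d=3$. In the remaining cases both modules live on $Q^0$, and $N^2=P_c$ is projective or $L^1=I_c$ is injective over $Q^0$.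

**Step 3: eliminate variables.** We solve as many equations as possible by power series. Put $E=\bigoplus_i\mathrm{Hom}(N_i,L_i)$ and $F=\bigoplus_{\alpha:i\to j}\mathrm{Hom}(N_i,L_j)$. Choose, block by block, $E=\ker\delta\oplus E'$ and $F=\mathrm{im}\,\delta\oplus V$. By Step 2, $V$ lies in block $(1,2)$, and $V\cong\mathrm{Ext}^1(N^1,L^2)$. Let $\kappa:\mathrm{im}\,\delta\to E'$ be the inverse of $\delta|_{E'}$. Write $A=H+A'$ with $H\in\ker\delta=\mathrm{Hom}(N,L)$, $A'\in E'$. The equations $\delta(A)=AgA$ split into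
$$A'=\kappa\,\mathrm{pr}_{\mathrm{im}\,\delta}(AgA),\qquad\mathrm{pr}_V(AgA)=0.\tag{8.1}$$
The right side of the first equation has no constant or linear terms. By the formal implicit function theorem it has a unique solution $A'\in E'\otimes\mathbb C[[H]]$ without constant term, and dividing $\mathbb C[[H,A']]$ by it leaves $\mathbb C[[H]]$. Since $V$ lies in block $(1,2)$, the completed local ring of $X(M)$ at $N$ is
$$\widehat{\mathcal O}=\mathbb C[[\mathrm{Hom}(N,L)]]\big/\big(\text{components of }\mathrm{pr}_V(A_{22}\,g\,A_{11})\big).\tag{8.2}$$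

**Step 4: the remaining equation is bilinear.** Let $Z,X,Y$ be the components of $H$ in $\mathrm{Hom}(N^2,L^1)$, $\mathrm{Hom}(N^1,L^1)$, $\mathrm{Hom}(N^2,L^2)$. In these three blocks $\delta$ is onto, and (8.1) with (5.1) gives
$$A_{21}=Z+\kappa(A_{21}gA_{21}),\qquad A_{11}=X+\kappa(A_{21}gA_{11}),\qquad A_{22}=Y+\kappa(A_{22}gA_{21}).\tag{8.3}$$
The first equation involves only $A_{21}$ and $Z$, so by uniqueness $A_{21}$ is a power series in $Z$ without constant term. The second is then linear in $A_{11}$: the operator $1-\kappa(A_{21}g\,\cdot\,)$ is the identity modulo $(Z)$, hence invertible over $\mathbb C[[Z]]$ by the geometric series. So $A_{11}$ is $\mathbb C[[Z]]$-linear in $X$ and $A_{11}\equiv X$ modulo $(Z)$. In the same way $A_{22}$ is $\mathbb C[[Z]]$-linear in $Y$ and $A_{22}\equiv Y$ modulo $(Z)$.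

Let $\Lambda$ be the power series ring in $Z$ and all coordinates of $\mathrm{Hom}(N,L)$ other than $X=(x_1,x_2)$ and $Y=(y_1,y_2)$. Identify $V\otimes\Lambda$ with $\Lambda^3$ using (7.3). Then $\mathrm{pr}_V(A_{22}gA_{11})=\Psi(X\otimes Y)$ for a $\Lambda$-linear $\Psi:\Lambda^2\otimes\Lambda^2\to\Lambda^3$. Modulo the maximal ideal of $\Lambda$ it is the class of $YgX$ in $\mathrm{Ext}^1(N^1,L^2)$, which is $Y\xi X$. So $\Psi$ reduces to the map $\Psi_0$ of Section 7, and
$$\widehat{\mathcal O}=\Lambda[[x_1,x_2,y_1,y_2]]/(\Psi(X\otimes Y)).$$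

**Step 5: conclusion.** By (7.5) the map $\Psi_0$ is onto with kernel spanned by an invertible matrix. So $\widehat{\mathcal O}$ is not reduced by Lemma 3; explicitly, after linear changes of coordinates over $\Lambda$,
$$\widehat{\mathcal O}\cong\Lambda[[x_1,x_2,y_1,y_2]]/(x_1y_1,\ x_2y_2,\ x_1y_2+x_2y_1)$$
with nilpotent $x_1y_2\neq0$. The completion of a reduced local ring essentially of finite type over a field is reduced (a textbook fact). Hence $X(M)$ is non-reduced at $N$, and by Proposition 2(iii) the ideal $\mathcal I(M)$ is not generated by the $R(\pi,S,J)$. $\blacksquare$
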